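\title{A surface in the tridisk with the extension property that is not a retract}

\begin{abstract}
We prove that every holomorphic map from the surface
$\mathcal K=\{x\in\mathbb D^3: x_1+x_2+x_3=x_1x_2+x_2x_3+x_3x_1\}$ to the unit disk extends to a holomorphic map from $\mathbb D^3$ to the unit disk. Since $\mathcal K$ is not a retract of $\mathbb D^3$, a set with the extension property in the tridisk need not be a retract. In half-plane coordinates $\mathcal K$ becomes $w_1w_2w_3=-1$; a duality argument reduces the problem to an inequality for finite matrices, and this inequality follows from a norm bound for the matrix function $X\mapsto\phi(X,XP-Q)$ with $P,Q$ positive definite. The same proof gives extensions in the Schur--Agler class of matrix-valued functions on a family of surfaces in $\mathbb D^n$, and a von Neumann inequality for $\mathcal K$.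
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb D$ be the open unit disk in $\mathbb C$, and let $\mathcal V$ be an analytic subvariety of a pseudoconvex domain $\Omega\subseteq\mathbb C^n$. A function $\phi$ on $\mathcal V$ is \emph{holomorphic} if every $\lambda\in\mathcal V$ has a ball $B(\lambda,\varepsilon)\subseteq\Omega$ on which some holomorphic function agrees with $\phi$ on $B(\lambda,\varepsilon)\cap\mathcal V$. The pair $(\Omega,\mathcal V)$ has the \emph{extension property} if every holomorphic $\phi:\mathcal V\to\mathbb D$ is the restriction of a holomorphic $\Phi:\Omega\to\mathbb D$. The point of the definition is that the extension may not increase the bound, and this is a severe demand. On the union $\{x_1x_2=0\}$ of the two axes in $\mathbb D^2$, the function $x_1+x_2$ takes values in $\mathbb D$, but an extension $\Phi:\mathbb D^2\to\mathbb D$ would vanish at $0$ and have gradient $(1,1)$ there, so $t\mapsto\Phi(t,t)$ would violate the Schwarz lemma.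

Two simpler conditions bracket the extension property. If $\mathcal V$ is a \emph{retract}, that is, if there is a holomorphic $r:\Omega\to\mathcal V$ fixing every point of $\mathcal V$, then $\phi\circ r$ extends $\phi$; graphs of holomorphic maps $\mathbb D^2\to\mathbb D$ are retracts of $\mathbb D^3$. On the other side, let $\rho(a,b)=|a-b|/|1-a\bar b|$ be the pseudo-hyperbolic metric, put
\[
c_{\mathcal V}(\lambda_1,\lambda_2)=\sup\{\rho(\phi(\lambda_1),\phi(\lambda_2)):\ \phi:\mathcal V\to\mathbb D\text{ holomorphic}\},
\]
and call $\mathcal V$ a \emph{Carath\'eodory set} for $\Omega$ if $c_{\mathcal V}=c_\Omega$ on $\mathcal V\times\mathcal V$. Restriction of functions gives $c_\Omega\le c_{\mathcal V}$ always, and the extension property gives the reverse inequality. In the polydisk, where $c_{\mathbb D^n}(\lambda_1,\lambda_2)$ is the largest of the distances $\rho$ between corresponding coordinates, being a Carath\'eodory set is exactly the two-point version of the extension property: the values of $\phi$ at any two points are also taken there by a map $h(x_j)$ with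 $h:\mathbb D\to\mathbb D$ holomorphic.

The surface
\[
\mathcal K=\{x\in\mathbb D^3:\ x_1+x_2+x_3=x_1x_2+x_2x_3+x_3x_1\}
\]
lies in the gap between the two conditions. It is known, by a result of Kosi\'nski and Zwonek, that $\mathcal K$ is a Carath\'eodory set for $\mathbb D^3$, and it is also known that $\mathcal K$ is not a retract of $\mathbb D^3$. (It is a graph $x_3=(x_1x_2-x_1-x_2)/(1-x_1-x_2)$, but only over a proper subset of $\mathbb D^2$: no point of $\mathcal K$ lies over $(\frac12,\frac12)$.) Does $(\mathbb D^3,\mathcal K)$ have the extension property? The question comes from \cite{KM}. There is no two-point obstruction, yet the one mechanism of extension that is visible from the definitions, composition with a retraction, is missing, and one might expect an obstruction to appear at three or more points. None does.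

\begin{theorem}\label{thm:K}
Every holomorphic $\phi:\mathcal K\to\mathbb D$ extends to a holomorphic $\Phi:\mathbb D^3\to\mathbb D$. Moreover, every bounded holomorphic function on $\mathcal K$ extends to $\mathbb D^3$ with the same supremum norm.
\end{theorem}

So a set with the extension property in $\mathbb D^3$ need not be a retract. The proof uses neither of the two known facts quoted above, and it gives more. For a polynomial $f=\sum_\nu f_\nu x^\nu$ with matrix coefficients and commuting operators $T_j$, write $f(T)=\sum_\nu f_\nu\otimes T^\nu$.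

\begin{corollary}\label{cor:vN}
Let $T_1,T_2,T_3$ be commuting Hilbert space operators with $\|T_j\|<1$ and $T_1+T_2+T_3=T_1T_2+T_2T_3+T_3T_1$. Then $\|f(T_1,T_2,T_3)\|\le\sup_{\mathcal K}\|f\|$ for every scalar- or matrix-valued polynomial $f$.
\end{corollary}

Both statements follow from Theorem~\ref{thm:V}, which treats matrix-valued functions on a family of surfaces in $\mathbb D^n$ containing $\mathcal K$. We prove that theorem directly; a reader interested only in $\mathcal K$ may set $n=3$ and $d=1$ throughout.

The proof has three parts. In Section~\ref{sec:coord}, $\mathcal K$ is identified with a domain $U_0\subset\mathbb C^2$ of pairs $(X,Y)$ that is filled by the half-planes $Y=sX-t$ with $s,t>0$. In Section~\ref{sec:pencil} the numbers $s,t$ are replaced by positive definite matrices $P,Q$, and $X\mapsto\phi(X,XP-Q)$ is shown to be a contractive matrix function; each pencil $XP-Q$ thus imposes inequalities on $\phi$. Section~\ref{sec:agler} determines, by duality, which finite matrix inequalities suffice for an extension, and Section~\ref{sec:key} shows that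 each of them is supplied by a pencil.

\medskip\noindent\emph{Conventions.} $\mathbb H$ is the upper half-plane, $M_d$ the algebra of complex $d\times d$ matrices, and $\|\cdot\|$ the operator norm. PSD and PD mean positive semidefinite and positive definite. A Hermitian matrix $[M_{pq}]$ is PSD if and only if $\sum M_{pq}\xi_p\bar\xi_q\ge0$ for all $\xi$; in particular the sum of the entries of a PSD matrix is nonnegative. If all $\delta_p\neq0$, then $[M_{pq}]$ is PD if and only if $[\delta_pM_{pq}\bar\delta_q]$ is.

\section{Half-plane coordinates and a family of surfaces}\label{sec:coord}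

\subsection*{The surface $\mathcal K$}
Let $e_1,e_2,e_3$ be the elementary symmetric functions of $x_1,x_2,x_3$, so that $\mathcal K=\{e_1=e_2\}$. We want to turn this equation into a multiplicative one. In $\prod_j(x_j-a)=e_3-ae_2+a^2e_1-a^3$ the combination $e_1-e_2$ appears when $a^2=a-1$; the roots of this equation are $\alpha=e^{i\pi/3}$ and $\bar\alpha$, and they satisfy $a^3=-1$. This suggests the M\"obius map
\[
m(x)=\bar\alpha\,\frac{x-\alpha}{x-\bar\alpha}=\frac{1-\bar\alpha x}{\bar\alpha-x}.
\]

\begin{lemma}\label{lem:m}
The map $m$ sends $\mathbb D$ biholomorphically onto $\mathbb H$, and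
\begin{equation}\label{eq:m}
\frac{m(x)-\overline{m(x')}}{2i}=\frac{\sqrt3}{2}\,\frac{1-x\overline{x'}}{(\bar\alpha-x)\overline{(\bar\alpha-x')}} .
\end{equation}
A point $x\in\mathbb D^3$ lies in $\mathcal K$ if and only if $m(x_1)m(x_2)m(x_3)=-1$.
\end{lemma}

\begin{proof}
Over the common denominator $(\bar\alpha-x)(\alpha-\overline{x'})$, the numerator of $m(x)-\overline{m(x')}$ is
\[
(1-\bar\alpha x)(\alpha-\overline{x'})-(1-\alpha\overline{x'})(\bar\alpha-x)=(\alpha-\bar\alpha)(1-x\overline{x'})=i\sqrt3\,(1-x\overline{x'}),
\]
which is \eqref{eq:m}. With $x=x'$ it shows that, for finite $x\ne\bar\alpha$, $\operatorname{Im}m(x)>0$ exactly when $|x|<1$. Since $m$ is a bijection of the sphere with $m(\bar\alpha)=\infty$ and $m(\infty)=\bar\alpha\notin\mathbb H$, the first claim follows. For $a\in\{\alpha,\bar\alpha\}$,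
\[
\prod_j(x_j-a)=1+e_3-e_1+a(e_1-e_2).
\]
Because $\bar\alpha^3=-1$, we have $\prod_jm(x_j)=-\prod_j(x_j-\alpha)/\prod_j(x_j-\bar\alpha)$, and this equals $-1$ if and only if $(\alpha-\bar\alpha)(e_1-e_2)=0$.
\end{proof}

In the coordinates $w_j=m(x_j)$ we thus have $\mathcal K=\{w\in\mathbb H^3:w_1w_2w_3=-1\}$. Put $X=w_1$ and $Y=w_1w_3=-1/w_2$. Then $w=(X,\,-1/Y,\,Y/X)$, and $\mathcal K$ is parametrized bijectively by
\[
U_0=\{(X,Y):\ X\in\mathbb H,\ Y\in\mathbb H,\ Y/X\in\mathbb H\}=\{0<\arg X<\arg Y<\pi\}.
\]
The gain is that all three coordinates are quotients of real affine forms in $(X,Y)$. For $\zeta=(X,Y)$ and $\zeta'=(X',Y')$, the kernels $(w_j-\overline{w_j'})/2i$ become, after clearing denominators,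
\[
\omega_1(\zeta,\zeta')=\frac{X-\overline{X'}}{2i},\qquad
\omega_2(\zeta,\zeta')=\frac{Y-\overline{Y'}}{2i},\qquad
\omega_3(\zeta,\zeta')=\frac{Y\overline{X'}-X\overline{Y'}}{2i},
\]
and these are tied by a relation whose coefficients depend on the first argument only:
\begin{equation}\label{eq:rel}
\omega_3(\zeta,\zeta')=X\,\omega_2(\zeta,\zeta')-Y\,\omega_1(\zeta,\zeta').
\end{equation}
Indeed, the terms $XY$ on the right cancel. The whole proof rests on \eqref{eq:rel}.

\subsection*{Further coordinates}
Nothing prevents us from adding more quotients of the same kind. A \emph{real affine form} is a function $l_0+l_1X+l_2Y$ with real $l_i$. Let $n\ge3$ and let $(\ell_j,\tilde\ell_j)$, $1\le j\le n$, be pairs of real affine forms such that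
\begin{itemize}
\item the first three pairs are $(X,1)$, $(-1,Y)$, $(Y,X)$;
\item each pair is linearly independent, and the planes $\operatorname{span}_{\mathbb R}\{\ell_j,\tilde\ell_j\}$ are pairwise distinct.
\end{itemize}
Define
\[
\omega_j(\zeta,\zeta')=\frac{\ell_j(\zeta)\overline{\tilde\ell_j(\zeta')}-\tilde\ell_j(\zeta)\overline{\ell_j(\zeta')}}{2i},\qquad
U=\{\zeta\in\mathbb C^2:\ \omega_j(\zeta,\zeta)>0,\ 1\le j\le n\},
\]
and assume $U\neq\emptyset$. For $j\le3$ these are the kernels above, and $\omega_j(\zeta',\zeta)=\overline{\omega_j(\zeta,\zeta')}$ for all $j$. The expression defining $\omega_j$ is bilinear and alternating in the pair of forms, and pairs of distinct basis forms $1,X,Y$ give $\pm\omega_1,\pm\omega_2,\pm\omega_3$. Hence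
\begin{equation}\label{eq:comb}
\omega_j=c_{j1}\omega_1+c_{j2}\omega_2+c_{j3}\omega_3,\qquad c_{jk}\in\mathbb R .
\end{equation}
Up to order and sign, the $c_{jk}$ are the components of the cross product of the two coefficient vectors; so every nonzero real triple occurs for some pair of forms, and two triples are proportional exactly when the planes coincide.

Since $\omega_j(\zeta,\zeta)=\operatorname{Im}(\ell_j\overline{\tilde\ell_j})(\zeta)$, on $U$ we have $\tilde\ell_j\ne0$ and $f_j:=\ell_j/\tilde\ell_j\in\mathbb H$. In particular $U$ is an open subset of $U_0$. Let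
\[
\iota:U\to\mathbb D^n,\qquad \iota(\zeta)=\big(m^{-1}(f_1(\zeta)),\dots,m^{-1}(f_n(\zeta))\big),\qquad \mathcal V=\iota(U).
\]
For $n=3$ we have $U=U_0$ and $\mathcal V=\mathcal K$. For an example with $n=4$, take $(\ell_4,\tilde\ell_4)=(Y-X,1)$: then $\omega_4=\omega_2-\omega_1$, the point $(i,-1+2i)$ lies in $U$, and $\mathcal V$ is given in $\mathbb H^4$ by $w_1w_2w_3=-1$, $w_4=w_1w_3-w_1$.

\begin{lemma}\label{lem:V}
\begin{enumerate}
\item[(a)] In the coordinates $w_j=m(x_j)$, the set $\mathcal V$ consists of the $w\in\mathbb H^n$ with $w_1w_2w_3=-1$ and $\ell_j(\zeta)=w_j\tilde\ell_j(\zeta)$ for $j\ge4$, where $\zeta=(w_1,w_1w_3)$. Thus $\mathcal V$ is an algebraic subset of $\mathbb D^n$.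
\item[(b)] Any two of the coordinates $x_j$ together separate the points of $U$, and hence of $\mathcal V$.
\item[(c)] There are nowhere vanishing functions $\delta_j$ on $U$ such that the coordinates $x_j,x_j'$ of $\iota(\zeta),\iota(\zeta')$ satisfy $1-x_j\overline{x_j'}=\delta_j(\zeta)\,\omega_j(\zeta,\zeta')\,\overline{\delta_j(\zeta')}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Points of $\mathcal V$ satisfy the equations. Conversely, let $w\in\mathbb H^n$ satisfy them; then $\zeta\in U_0$ and $w_j=f_j(\zeta)$ for $j\le3$. If $\tilde\ell_j(\zeta)=0$ for some $j\ge4$, then also $\ell_j(\zeta)=0$, so $(1,X,Y)$ solves two independent real linear equations. It is then a multiple of a real vector, and its first entry being $1$, it is real; this contradicts $X\in\mathbb H$. Hence $w_j=f_j(\zeta)$ and $\omega_j(\zeta,\zeta)=|\tilde\ell_j(\zeta)|^2\operatorname{Im}w_j>0$, so $\zeta\in U$. The equations become polynomial in $x$ after multiplication by the factors $\bar\alpha-x_j$, which do not vanish on $\mathbb D$.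

(b) Let $j\ne k$ and suppose that $f_j=w$ and $f_k=w'$ at both $\zeta_1,\zeta_2\in U$. Regard $\ell_j-w\tilde\ell_j$ and $\ell_k-w'\tilde\ell_k$ as complex linear forms on $\mathbb C^3$; both annihilate $(1,\zeta_1)$ and $(1,\zeta_2)$. Since $\operatorname{Im}w\ne0$, the real and imaginary parts of the coefficient vector of the first form span the $j$-th plane, and likewise for $k$. Multiplying a vector by a nonzero complex number does not change the real span of its real and imaginary parts. As the planes differ, the two forms are independent, their common kernel is a line, and $\zeta_1=\zeta_2$.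

(c) We have $(f_j(\zeta)-\overline{f_j(\zeta')})/2i=\omega_j(\zeta,\zeta')/\big(\tilde\ell_j(\zeta)\overline{\tilde\ell_j(\zeta')}\big)$. Comparing with \eqref{eq:m}, take $\delta_j=(2/\sqrt3)^{1/2}(\bar\alpha-x_j)/\tilde\ell_j$.
\end{proof}

The map $\iota$ is holomorphic and bijective onto $\mathcal V$, so a holomorphic function $\phi$ on $\mathcal V$ gives an ordinary holomorphic function $\phi\circ\iota$ on $U$, which we again call $\phi$.

\subsection*{The Schur--Agler class}
Let $\Phi=\sum_\nu\Phi_\nu x^\nu$ be a matrix-valued holomorphic function on $\mathbb D^n$, and let $T=(T_1,\dots,T_n)$ be commuting Hilbert space operators with $\|T_j\|<1$. Put $\Phi(T)=\sum_\nu\Phi_\nu\otimes T^\nu$. For $\max_j\|T_j\|<r<1$, the Cauchy estimates $\|\Phi_\nu\|\le r^{-|\nu|}\max_{|x_j|\le r}\|\Phi\|$ show that the series converges absolutely and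
\begin{equation}\label{eq:cauchy}
\|\Phi(T)\|\le\max_{|x_j|\le r}\|\Phi(x)\|\ \prod_{j}\big(1-\|T_j\|/r\big)^{-1}.
\end{equation}
Multiplying absolutely convergent series and using commutativity gives $(\Phi\Psi)(T)=\Phi(T)\Psi(T)$ for functions of compatible sizes. The \emph{Schur--Agler class} consists of the holomorphic $\Phi:\mathbb D^n\to M_d$ with $\|\Phi(T)\|\le1$ for all such $T$. Scalar tuples $T=x$ show that $\|\Phi(x)\|\le1$ on $\mathbb D^n$, and \eqref{eq:cauchy}, applied to differences, shows that the class is closed under locally uniform limits.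

\begin{theorem}\label{thm:V}
Let $\phi:\mathcal V\to M_d$ be holomorphic with $\|\phi\|\le1$. Then $\phi=\Phi|_{\mathcal V}$ for some holomorphic $\Phi:\mathbb D^n\to M_d$ in the Schur--Agler class. In particular $\|\Phi(x)\|\le1$ on $\mathbb D^n$.
\end{theorem}

\section{Matrix pencils}\label{sec:pencil}

For real $s,t$ and $\zeta=(X,sX-t)$ we have
\begin{equation}\label{eq:line}
\big(\omega_1,\omega_2,\omega_3\big)(\zeta,\zeta)=\operatorname{Im}X\cdot(1,s,t).
\end{equation}
So for $s,t>0$ the half-plane $\{(X,sX-t):X\in\mathbb H\}$ lies in $U_0$, and every $\zeta\in U_0$ lies on one of these, with $s=\omega_2/\omega_1$ and $t=\omega_3/\omega_1$ evaluated at $(\zeta,\zeta)$, by \eqref{eq:rel}. On such a half-plane extension is trivial: $\phi(X,sX-t)$ is a function of the coordinate $w_1$ alone. But by \eqref{eq:line} each point lies on only one half-plane, so this says nothing about points on different ones. To reach them, we let $s$ and $t$ be matrices.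

Call a pair $P,Q$ of Hermitian $M\times M$ matrices \emph{admissible} if $c_{j1}I+c_{j2}P+c_{j3}Q$ is PD for $1\le j\le n$. For $n=3$ this says that $P$ and $Q$ are PD. Put $T(X)=XP-Q$.

\begin{lemma}\label{lem:spec}
If $P,Q$ is admissible, $X\in\mathbb H$ and $Y$ is an eigenvalue of $T(X)$, then $(X,Y)\in U$.
\end{lemma}

\begin{proof}
Let $T(X)u=Yu$ with $\|u\|=1$. Then $Y=sX-t$ with $s=u^*Pu$ and $t=u^*Qu$ real. By \eqref{eq:comb} and \eqref{eq:line}, at $\zeta=(X,Y)$ we have $\omega_j(\zeta,\zeta)=\operatorname{Im}X\cdot u^*(c_{j1}I+c_{j2}P+c_{j3}Q)u>0$.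
\end{proof}

Let $\phi:U\to M_d$ be holomorphic. By the lemma, $\phi(X,\cdot)$ is holomorphic near the spectrum of $T(X)$, and the Riesz--Dunford calculus, applied to each entry of $\phi$, defines
\begin{equation}\label{eq:F}
F(X)=\phi(X,T(X))=\frac1{2\pi i}\oint\phi(X,y)\otimes(y-T(X))^{-1}\,dy\qquad(X\in\mathbb H).
\end{equation}
The contour is the union of the boundaries of finitely many disjoint closed disks that lie in $\{y:(X,y)\in U\}$ and contain all eigenvalues in their interiors; by Cauchy's theorem the choice does not matter. The function $F$ is holomorphic: disks chosen for $X_0$ also serve for $X$ near $X_0$, because $U$ is open and because a limit of eigenvalues of $T(X_k)$, $X_k\to X_0$, is an eigenvalue of $T(X_0)$; and on the fixed contour the integrand is holomorphic in $X$. We use three rules, each read off from the resolvent in \eqref{eq:F}.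
\begin{enumerate}
\item[(R1)] If $\eta$ is a nonzero row vector with $\eta T(X)=Y\eta$, then $\eta(y-T(X))^{-1}=(y-Y)^{-1}\eta$, so $(\epsilon\otimes\eta)F(X)=\epsilon\phi(X,Y)\otimes\eta$ for every row vector $\epsilon\in\mathbb C^{1\times d}$.
\item[(R2)] If $T(X)=S\operatorname{diag}(y_i)S^{-1}$, then $F(X)=(I\otimes S)\big(\sum_i\phi(X,y_i)\otimes E_{ii}\big)(I\otimes S^{-1})$, where the $E_{ii}$ are the diagonal matrix units. Hence $\|F(X)\|\le\|S\|\,\|S^{-1}\|\max_i\|\phi(X,y_i)\|$.
\item[(R3)] If $T(X)=YI+N$ with $N^2=0$, then $F(X)=\phi(X,Y)\otimes I+\partial_Y\phi(X,Y)\otimes N$.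
\end{enumerate}
We claim that $\|F\|\le1$ when $\|\phi\|\le1$. For fixed $X\in\mathbb H$ this is not visible, since $T(X)$ need not be normal. The bound comes from the boundary, where $T$ is Hermitian, through the maximum principle in the following form: \emph{if $F$ is a holomorphic matrix function on $\mathbb H$ and $\limsup\|F(X)\|\le1$ as $X$ tends to each point of $\mathbb R\cup\{\infty\}$, then $\|F\|\le1$.} For unit vectors $u,v$ the function $u^*F(m(z))v$ has, by compactness of the unit circle, modulus at most $1+\varepsilon$ on all circles $|z|=r$ with $r$ close to $1$, and the scalar maximum principle applies. The point $\infty$ cannot be left out, as $e^{-iX}$ shows.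

\begin{example}\label{ex:two}
Here is the method in size two, for $\mathcal K$ and scalar $\phi$ with $|\phi|\le1$. Consider the point $\zeta_0=(i,-1+i)$, which corresponds to $w=(i,\frac{1+i}2,1+i)$. For holomorphic $\Phi:\mathbb H^3\to\mathbb D$, the Schwarz--Pick lemma (move $w$ to the center of the tridisk and restrict to a line) gives $|d\Phi_w(\xi)|\le(1-|\Phi(w)|^2)\max_j|\xi_j|/(2\operatorname{Im}w_j)$. The vector $\partial_Y$ at $\zeta_0$ is $\xi=(0,Y^{-2},X^{-1})$, with $|\xi_2|=\frac12$ and $|\xi_3|=1$. So every $\phi:U_0\to\mathbb D$ that extends satisfies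
\begin{equation}\label{eq:ex}
|\partial_Y\phi(\zeta_0)|\le\tfrac12\big(1-|\phi(\zeta_0)|^2\big).
\end{equation}
This cannot be seen on the slice $X=i$. The slice is the quadrant $\frac\pi2<\arg Y<\pi$, which $-Y^2$ maps onto $\mathbb H$, sending $-1+i$ to $2i$ with derivative of modulus $2\sqrt2$; the sharp constant for functions on the slice is therefore $2\sqrt2/4=\sqrt2/2>\frac12$.

A pencil proves \eqref{eq:ex} for every $\phi$. For $s>1$ let
\[
P=\begin{bmatrix}s&1\\1&s\end{bmatrix},\quad Q=\begin{bmatrix}s-1&0\\0&s+1\end{bmatrix},\quad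
T(X)=s(X-1)I+\begin{bmatrix}1&X\\X&-1\end{bmatrix}.
\]
If $r^2=1+X^2$, the vectors $(1+r,X)$ and $(-X,1+r)$ are eigenvectors of the last matrix for $r$ and $-r$. Let $S(X)$ have these columns. Near a real point $x_0$ choose the branch of $r$ that is positive on the real axis: $S(X)$ tends to a positive multiple of an orthogonal matrix as $X\to x_0$. Near $\infty$ choose $r=X(1+X^{-2})^{1/2}$ with the principal root: $S(X)/X$ tends to $\left[\begin{smallmatrix}1&-1\\1&1\end{smallmatrix}\right]$. In both cases $\|S\|\,\|S^{-1}\|\to1$, so $\|F\|\le1$ on $\mathbb H$ by (R2) and the maximum principle. At $X=i$ the pencil is a Jordan block: $T(i)=s(-1+i)I+N$ with $N=\left[\begin{smallmatrix}1&i\\i&-1\end{smallmatrix}\right]$, $N^2=0$, $\|N\|=2$. By (R3), $F(i)$ is unitarily equivalent to $A=\left[\begin{smallmatrix}a&2b\\0&a\end{smallmatrix}\right]$, where $a$ and $b$ are the values of $\phi$ and $\partial_Y\phi$ at $(i,s(-1+i))$. From $0\le\det(I-A^*A)=(1-|a|^2)^2-4|b|^2$ we get $|b|\le\frac12(1-|a|^2)$, and $s\downarrow1$ gives \eqref{eq:ex}.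
\end{example}

For a general pencil, eigenvalues may collide on the real axis, and it is not enough that $T(X)$ is almost Hermitian near $\mathbb R$. As $X\to x_0\in\mathbb R$ the points $(X,Y)$ approach the boundary of $U$, where $\phi$ has no continuity and derivative terms as in (R3) are not controlled. What is needed is a diagonalization whose condition number tends to $1$. Rellich's theorem \cite[II, \S6]{Kato} provides it: \emph{if $H(\tau)$ is a matrix function, holomorphic near a real point $\tau_0$ and Hermitian for real $\tau$, then for real $\tau$ near $\tau_0$ one has $H(\tau)=S(\tau)\operatorname{diag}(y_i(\tau))S(\tau)^{-1}$ with $S(\tau)$ unitary, $y_i(\tau)$ real, and both real-analytic in $\tau$.} The power series of $S$ and $y_i$ extend them holomorphically to a disk about $\tau_0$ on which $S$ is invertible, and the identity persists there by the identity theorem.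

\begin{proposition}\label{prop:contr}
Let $P,Q$ be admissible and $\phi:U\to M_d$ holomorphic with $\|\phi\|\le1$. Then $\|F(X)\|\le1$ for all $X\in\mathbb H$.
\end{proposition}

\begin{proof}
Let $x_0\in\mathbb R$ and apply Rellich's theorem to $T$ at $x_0$. For $X\in\mathbb H$ near $x_0$ the numbers $y_i(X)$ are the eigenvalues of $T(X)$, so $(X,y_i(X))\in U$ by Lemma~\ref{lem:spec}, and (R2) gives $\|F(X)\|\le\|S(X)\|\,\|S(X)^{-1}\|$. The right side tends to $1$ as $X\to x_0$, because $S(x_0)$ is unitary. At $\infty$, write $T(X)=X(P-\tau Q)$ with $\tau=1/X$ and apply Rellich's theorem to $P-\tau Q$ at $\tau=0$. Then $T(X)=S(\tau)\operatorname{diag}(Xy_i(\tau))S(\tau)^{-1}$ for large $|X|$, and $\|F(X)\|\le\|S(\tau)\|\,\|S(\tau)^{-1}\|\to1$. The maximum principle finishes the proof.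
\end{proof}

\section{Agler decompositions and test matrices}\label{sec:agler}

This section does not use the geometry of $\mathcal V$. Fix points $\lambda_1,\dots,\lambda_N\in\mathbb D^n$ and matrices $\phi_1,\dots,\phi_N\in M_d$, and let $x_j(p)$ be the $j$-th coordinate of $\lambda_p$. An \emph{Agler decomposition} of these data is an identity
\begin{equation}\label{eq:agler}
I-\phi_p\phi_q^*=\sum_{j=1}^n\big(1-x_j(p)\overline{x_j(q)}\big)\Gamma^j_{pq}\qquad(1\le p,q\le N),
\end{equation}
where each $\Gamma^j=[\Gamma^j_{pq}]$ is a PSD block matrix with blocks in $M_d$. With a single variable it says that the matrix $[(I-\phi_p\phi_q^*)/(1-x(p)\overline{x(q)})]$ is PSD. Its value is that it can be rewritten as an equality of Gram matrices, from which an interpolating function can be written down.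

\begin{lemma}\label{lem:real}
If \eqref{eq:agler} holds, there is $\Phi$ in the Schur--Agler class with $\Phi(\lambda_p)=\phi_p$ for all $p$.
\end{lemma}

\begin{proof}
Let $\gamma^j_p$ be the $p$-th block row, of size $d\times Nd$, of $(\Gamma^j)^{1/2}$, so that $\Gamma^j_{pq}=\gamma^j_p(\gamma^j_q)^*$. Put $\gamma_p=[\gamma^1_p,\dots,\gamma^n_p]$ and $\Delta(x)=x_1I_{Nd}\oplus\dots\oplus x_nI_{Nd}$. Moving the negative terms of \eqref{eq:agler} across, we get
\[
[I,\ \gamma_p\Delta(\lambda_p)]\,[I,\ \gamma_q\Delta(\lambda_q)]^*=[\phi_p,\ \gamma_p]\,[\phi_q,\ \gamma_q]^*.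
\]
So the rows of the matrices $[I,\gamma_p\Delta(\lambda_p)]$ and the corresponding rows of the $[\phi_p,\gamma_p]$ have the same inner products. Sending the former to the latter defines an isometry between their spans; the orthogonal complements in $\mathbb C^{d+nNd}$ have equal dimension, so the isometry extends to a unitary $W=[W_{ik}]_{i,k=1,2}$ with $[I,\gamma_p\Delta(\lambda_p)]W=[\phi_p,\gamma_p]$. In blocks,
\[
\phi_p=W_{11}+\gamma_p\Delta(\lambda_p)W_{21},\qquad \gamma_p\big(I-\Delta(\lambda_p)W_{22}\big)=W_{12}.
\]
These equations can be solved at every $x\in\mathbb D^n$, since $\|\Delta(x)W_{22}\|<1$. Define the holomorphic functions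
\[
g(x)=W_{12}\big(I-\Delta(x)W_{22}\big)^{-1},\qquad \Phi(x)=W_{11}+g(x)\Delta(x)W_{21}.
\]
Then $g(\lambda_p)=\gamma_p$, $\Phi(\lambda_p)=\phi_p$, and $[I,g\Delta]W=[\Phi,g]$ on $\mathbb D^n$. For commuting $T_j$ with $\|T_j\|<1$, multiplicativity turns the last identity into $[I,g(T)\Delta(T)](W\otimes I)=[\Phi(T),g(T)]$. Multiplying each side by its adjoint gives
\[
I-\Phi(T)\Phi(T)^*=g(T)\big(I-\Delta(T)\Delta(T)^*\big)g(T)^*\ge0,
\]
because $\|\Delta(T)\|=\max_j\|T_j\|<1$.
\end{proof}

We have no formula for the $\Gamma^j$; we obtain them by separation. The right sides of \eqref{eq:agler} form a closed convex cone, and membership in it can be tested against the dual cone. The next lemma also arranges that only test matrices with \emph{strict} positivity need be considered, which Section~\ref{sec:key} requires. Index $Nd\times Nd$ matrices by pairs $(p,a)$, $1\le p\le N$, $1\le a\le d$.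

\begin{lemma}\label{lem:dual}
Suppose that for each $j$ the $N$ points of $\mathbb D^{n-1}$ obtained from $\lambda_1,\dots,\lambda_N$ by deleting the $j$-th coordinate are distinct. Suppose that
\begin{equation}\label{eq:test}
\sum_{p,q,a,b}(I-\phi_p\phi_q^*)_{ab}\,k_{(p,a),(q,b)}\ge0
\end{equation}
for every Hermitian matrix $k$ such that
\begin{equation}\label{eq:PD}
\big[(1-x_j(p)\overline{x_j(q)})\,k_{(p,a),(q,b)}\big]\ \text{ is PD for } j=1,\dots,n .
\end{equation}
Then an Agler decomposition \eqref{eq:agler} exists.
\end{lemma}

\begin{proof}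
In the real vector space of Hermitian $Nd\times Nd$ matrices, let $\mathcal C$ be the convex cone of right sides of \eqref{eq:agler}. It is closed. Indeed, a diagonal entry of $h\in\mathcal C$ is a sum of the nonnegative terms $(1-|x_j(p)|^2)(\Gamma^j_{pp})_{aa}$, so along a convergent sequence in $\mathcal C$ the diagonals of the $\Gamma^j$ are bounded; the entries of a PSD matrix are bounded by its largest diagonal entry; and a subsequence of the $\Gamma^j$ converges to PSD matrices representing the limit.

Suppose that $h^\phi=[I-\phi_p\phi_q^*]$ is not in $\mathcal C$. By the Hahn--Banach theorem there is a real-linear functional $L$ with $L\ge0$ on $\mathcal C$ and $L(h^\phi)<0$. It has the form $L(h)=\operatorname{tr}(hk^T)=\sum (h_{pq})_{ab}\,k_{(p,a),(q,b)}$ with $k$ Hermitian. Taking $\Gamma^j=\xi\xi^*$ for one $j$ and the other $\Gamma$'s zero, we see that the matrices in \eqref{eq:PD} are PSD.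

To make them PD, let $\sigma_{pq}=\prod_{i=1}^n(1-x_i(p)\overline{x_i(q)})^{-1}$. Fix $j$ and let $\mu_p\in\mathbb D^{n-1}$ be $\lambda_p$ with the $j$-th coordinate deleted. Expanding in geometric series,
\[
\sum_{p,q}\xi_p\bar\xi_q\big(1-x_j(p)\overline{x_j(q)}\big)\sigma_{pq}=\sum_\nu\Big|\sum_p\xi_p\mu_p^\nu\Big|^2 .
\]
If this vanishes, then $\sum_p\xi_pf(\mu_p)=0$ for every polynomial $f$; as the $\mu_p$ are distinct, $f$ can be chosen to vanish at all of them but one, and $\xi=0$. So $[(1-x_j(p)\overline{x_j(q)})\sigma_{pq}]$ is PD, and so is its tensor product with $I_d$. Replace $k_{(p,a),(q,b)}$ by $k_{(p,a),(q,b)}+\varepsilon\sigma_{pq}(I_d)_{ab}$. Now \eqref{eq:PD} holds, and for small $\varepsilon>0$ the left side of \eqref{eq:test} is still negative, a contradiction.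
\end{proof}

\section{Every test matrix comes from a pencil}\label{sec:key}

It remains to prove \eqref{eq:test} for points of $\mathcal V$. The tool that converts a norm bound into a matrix inequality is the following one-variable fact.

\begin{lemma}\label{lem:pick}
Let $F:\mathbb H\to M_r$ be holomorphic with $\|F\|\le1$. For $X_1,\dots,X_M\in\mathbb H$ and row vectors $\eta_1,\dots,\eta_M\in\mathbb C^{1\times r}$, the matrix
$\Big[\dfrac{2i}{X_p-\overline{X_q}}\ \eta_p\big(I-F(X_p)F(X_q)^*\big)\eta_q^*\Big]$ is PSD.
\end{lemma}

\begin{proof}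
Let $H^2$ be the Hardy space of holomorphic $f=\sum_k c_kz^k:\mathbb D\to\mathbb C^r$ with $\|f\|^2=\sum_k\|c_k\|^2=\sup_{t<1}\frac1{2\pi}\int_0^{2\pi}\|f(te^{i\theta})\|^2d\theta<\infty$. With $s_z(x)=(1-x\bar z)^{-1}$ we have $\langle f,s_zu\rangle=\langle f(z),u\rangle$. The integral form of the norm shows that multiplication by $\tilde F=F\circ m$ is a contraction $\mathcal M$, and $\langle\mathcal Mf,s_zu\rangle=\langle f(z),\tilde F(z)^*u\rangle$ shows that $\mathcal M^*(s_zu)=s_z\tilde F(z)^*u$. For $f=\sum_qs_{z_q}u_q$ with $z_q=m^{-1}(X_q)$,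
\[
0\le\|f\|^2-\|\mathcal M^*f\|^2=\sum_{p,q}\frac{u_p^*\big(I-F(X_p)F(X_q)^*\big)u_q}{1-z_p\overline{z_q}} .
\]
Take $u_p^*=\xi_p(\bar\alpha-z_p)\eta_p$ and use \eqref{eq:m}.
\end{proof}

Given points $\zeta_p=(X_p,Y_p)\in U$ and a Hermitian matrix $k$, let $G_j=[\omega_j(\zeta_p,\zeta_q)k_{pq}]$; these matrices are Hermitian. If a scalar $\phi$ depends on $X$ alone, the desired positivity is immediate: choose row vectors $\eta_p$ with $\eta_p\eta_q^*=(G_1)_{pq}$ and apply Lemma~\ref{lem:pick} to $F=\phi I$; the factor $\omega_1$ cancels and leaves $[(1-\phi_p\overline{\phi_q})k_{pq}]$. To handle dependence on $Y$ in the same way, we need a matrix function $T(X)$ with $\eta_pT(X_p)=Y_p\eta_p$ for these same vectors. The relation \eqref{eq:rel} hands us one, and it is a pencil.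

\begin{proposition}\label{prop:key}
Let $\zeta_1,\dots,\zeta_M\in U$, not necessarily distinct, and let $k$ be a Hermitian $M\times M$ matrix such that $G_1,\dots,G_n$ are PD. Let $\phi:U\to M_d$ be holomorphic with $\|\phi\|\le1$, and let $\epsilon_1,\dots,\epsilon_M\in\mathbb C^{1\times d}$. Then
\[
\big[\epsilon_p\big(I-\phi(\zeta_p)\phi(\zeta_q)^*\big)\epsilon_q^*\;k_{pq}\big]\quad\text{is PSD.}
\]
\end{proposition}

\begin{proof}
Let $R=G_1^{1/2}$, $P=R^{-1}G_2R^{-1}$, $Q=R^{-1}G_3R^{-1}$ and $T(X)=XP-Q$. By \eqref{eq:comb}, $c_{j1}I+c_{j2}P+c_{j3}Q=R^{-1}G_jR^{-1}$, which is PD. So $P,Q$ is admissible, and $F(X)=\phi(X,T(X))$ is a holomorphic contraction on $\mathbb H$ by Proposition~\ref{prop:contr}.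

Let $\eta_p$ be the $p$-th row of $R$, that is, $\eta_p=e_p^TR$ with $e_p$ the standard basis vector. Then $\eta_p\eta_q^*=(G_1)_{pq}$. By \eqref{eq:rel}, the $p$-th row of $X_pG_2-G_3$ is $Y_p$ times the $p$-th row of $G_1$; here it matters that the coefficients in \eqref{eq:rel} do not depend on the column. Therefore
\[
\eta_pT(X_p)=e_p^T(X_pG_2-G_3)R^{-1}=Y_p\,e_p^TG_1R^{-1}=Y_p\eta_p .
\]
By (R1), $(\epsilon_p\otimes\eta_p)F(X_p)=\epsilon_p\phi(\zeta_p)\otimes\eta_p$, and hence
\[
(\epsilon_p\otimes\eta_p)\big(I-F(X_p)F(X_q)^*\big)(\epsilon_q\otimes\eta_q)^*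
=\epsilon_p\big(I-\phi(\zeta_p)\phi(\zeta_q)^*\big)\epsilon_q^*\cdot\frac{X_p-\overline{X_q}}{2i}\,k_{pq}.
\]
Lemma~\ref{lem:pick}, applied to the vectors $\epsilon_p\otimes\eta_p$, is the assertion.
\end{proof}

\begin{remark}\label{rem:hyp}
For $M=1$ the pencil is the half-plane $Y=sX-t$ through $\zeta_1$. In general, $G_1>0$ is used to invert $R$, while $G_2,\dots,G_n>0$ enter only through Lemma~\ref{lem:spec}, each keeping the spectrum of $T(X)$ inside one of the regions that cut out $U$; Rellich's theorem needs only that $P$ and $Q$ are Hermitian. If, say, $n=3$ and $G_3>0$ is dropped, the eigenvalues still satisfy $\operatorname{Im}Y>0$, so the proof goes through for $\phi$ bounded by $1$ on $\mathbb H\times\mathbb H$, but $\phi(X,T(X))$ may be undefined for $\phi$ given only on $U_0$: already the half-plane $Y=sX-t$ with $t\le0$ misses $U_0$. What is special about $\mathcal K$ is that the matrix $G_3$, which \eqref{eq:rel} forces into the pencil, is also the matrix attached to the third coordinate, so that duality makes it positive. That the surface has two parameters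 is used too: with three parameters $X,Y,Z$ the recipe yields two pencils, and $\phi$ cannot be evaluated on them unless they commute.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:V}]
Let $\lambda_p=\iota(\zeta_p)$, $1\le p\le N$, be distinct points of $\mathcal V$, and let $\phi_p=\phi(\lambda_p)$. Since $n-1\ge2$, Lemma~\ref{lem:V}(b) gives the first hypothesis of Lemma~\ref{lem:dual}; this is the only use of the assumption that the planes are distinct. Let $k$ satisfy \eqref{eq:PD}. By Lemma~\ref{lem:V}(c), the matrices $[\omega_j(\zeta_p,\zeta_q)k_{(p,a),(q,b)}]$ are PD. Apply Proposition~\ref{prop:key} with $M=Nd$, attaching to the index $(p,a)$ the point $\zeta_p$ and the $a$-th standard row vector of $\mathbb C^{1\times d}$. The matrix $[(I-\phi_p\phi_q^*)_{ab}k_{(p,a),(q,b)}]$ is PSD, and summing its entries gives \eqref{eq:test}. By Lemmas~\ref{lem:dual} and~\ref{lem:real}, some function in the Schur--Agler class agrees with $\phi$ at $\lambda_1,\dots,\lambda_N$.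

Now let $\lambda_1,\lambda_2,\dots$ be a dense sequence of distinct points of $\mathcal V$, and let $\Phi_N$ be such a function for the first $N$ points. The $\Phi_N$ are bounded by $1$, so by Montel's theorem a subsequence converges locally uniformly to a holomorphic $\Phi$, which is again in the Schur--Agler class. We have $\Phi(\lambda_p)=\phi(\lambda_p)$ for every $p$, and both functions are continuous on $\mathcal V$, so $\Phi|_{\mathcal V}=\phi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:K}]
Take $n=3$ and $d=1$ in Theorem~\ref{thm:V}. For $\phi:\mathcal K\to\mathbb D$ we obtain a holomorphic extension $\Phi$ with $|\Phi|\le1$. If $|\Phi|=1$ at some point of $\mathbb D^3$, then $\Phi$ is a unimodular constant by the maximum principle, contradicting $\phi(\mathcal K)\subset\mathbb D$. For a bounded $f\not\equiv0$, apply Theorem~\ref{thm:V} to $f/\sup_{\mathcal K}|f|$.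
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:vN}]
Padding with zeros, we may assume that $f$ takes values in square matrices. Let $C>\sup_{\mathcal K}\|f\|$, and let $\Phi$ be the extension of $C^{-1}f|_{\mathcal K}$ given by Theorem~\ref{thm:V}, so that $\|\Phi(T)\|\le1$. We must show that $\Phi$ and $C^{-1}f$, which agree on $\mathcal K$, agree at $T$. Let $\kappa=e_1-e_2$. Its gradient $(1-x_2-x_3,\,1-x_1-x_3,\,1-x_1-x_2)$ vanishes only at $(\frac12,\frac12,\frac12)$, where $\kappa=\frac34\neq0$. So near each point of $\mathcal K$ the function $\kappa$ is one of a system of local holomorphic coordinates, and a holomorphic function vanishing on $\{\kappa=0\}$ is divisible by $\kappa$ there. The local quotients of $\Phi-C^{-1}f$ by $\kappa$ agree with $(\Phi-C^{-1}f)/\kappa$ off the nowhere dense set $\mathcal K$, so they fit together to a holomorphic $g$ on $\mathbb D^3$ with $\Phi-C^{-1}f=\kappa g$. By multiplicativity and $\kappa(T)=0$, we get $f(T)=C\,\Phi(T)$, hence $\|f(T)\|\le C$. Let $C$ decrease to $\sup_{\mathcal K}\|f\|$.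
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kato}
Kato, \emph{Perturbation Theory for Linear Operators}.

\bibitem{KM}
Lukasz Kosinski and John E. McCarthy, \emph{Caratheodory sets in the tridisk}, arXiv:2505.05746 (2025).

\end{thebibliography}
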